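# Upset resolutions, zero-sum vectors, and why indicator-dimension is not rank

Throughout, $\Bbbk$ is a field, and $[m]=\{1,\dots,m\}$.

## 1. Zero-sum vectors on the subsets of size at least two

Fix $m\ge 3$. Let
$$S_m=\{\sigma\subseteq[m] : |\sigma|\ge 2\},$$
ordered by inclusion. To each $\sigma\in S_m$ attach the vector space
$$N_\sigma=Z_0(\sigma)=\Big\{c\in\Bbbk^\sigma : \sum_{i\in\sigma}c_i=0\Big\},$$
and to each inclusion $\sigma\subseteq\sigma'$ the inclusion $N_\sigma\subseteq N_{\sigma'}$ (extend by zero). This diagram $N$ is the object on which the lower bounds in this lecture turn.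

For $m=3$, there are three minimal elements $\{1,2\},\{1,3\},\{2,3\}$ and one top element $[3]$. Each minimal element carries a line, spanned by $e_1-e_2$, $e_1-e_3$, $e_2-e_3$ respectively. The top carries the plane $Z_0([3])$. So $N$ is a plane with three distinct lines in it.

The diagram comes with a resolution. For $\sigma\subseteq[m]$ let $C_j(\sigma)$ be the simplicial $j$-chains of the full simplex on the vertex set $\sigma$. The boundary of an edge is a zero-sum vector, and full simplices are acyclic, so for every $\sigma\in S_m$ we have an exact sequence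
$$0\to C_{m-1}(\sigma)\to\cdots\to C_2(\sigma)\to C_1(\sigma)\to Z_0(\sigma)\to0. \tag{1}$$
It is natural in $\sigma$. The space $C_j(\sigma)$ has one basis vector for each face $\tau\subseteq\sigma$ with $|\tau|=j+1$. So as $\sigma$ varies, each face $\tau$ contributes a copy of $\Bbbk$ that is present exactly at the $\sigma\supseteq\tau$.

What is it for? We will show that (1) cannot be shortened, even if we allow as building blocks much larger shapes than "everything above $\tau$": any resolution of $N$ by *upset modules* has length at least $m-2$. The number $m-2$ depends on the poset $S_m$ only, and $S_m$ can be placed inside an ordered abelian group of rank one for every $m$. That destroys a conjectural equality between a homological dimension and a rank. Let us now say which one.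

## 2. Polyhedral groups, indicator modules, and the proposed equality

**Definition (polyhedral groups).** A *real polyhedral group* is a partially ordered real vector space $\mathcal Q\cong\mathbb R^n$ whose positive cone $\mathcal Q_+=\{q:q\succeq0\}$ is a polyhedral cone. A *discrete polyhedral group* is a partially ordered free abelian group $\mathcal Q\cong\mathbb Z^n$ whose positive cone $\mathcal Q_+$ is a finitely generated monoid. In both cases $q\preceq q'$ iff $q'-q\in\mathcal Q_+$, and $\mathcal Q_+\cap(-\mathcal Q_+)=\{0\}$ because the order is a partial order. We also assume that $\mathcal Q_+$ generates $\mathcal Q$ as a group.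

Examples are $(\mathbb Z^n,\mathbb N^n)$, and $\mathbb R^n$ with the orthant. Another one, in rank one, is $\mathbb Z$ with $\mathcal Q_+=\langle3,4,5\rangle=\{0,3,4,5,6,\dots\}$. Here $0\preceq3$, but $0,1,2$ are pairwise incomparable. Rank one does not mean totally ordered.

**Definition (modules).** For a poset $\mathcal Q$, a *$\mathcal Q$-module* is a $\mathcal Q$-graded vector space $M=\bigoplus_qM_q$ with linear maps $M_q\to M_{q'}$ for $q\preceq q'$, the identity for $q=q'$, composing along $q\preceq q'\preceq q''$. Morphisms are degree-preserving linear maps commuting with these structure maps. For $n\in M_q$ we write $n|_{q'}$ for its image in $M_{q'}$. Kernels, images and exactness are computed degree by degree.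

**Definition (finitely encoded).** $M$ is *finitely encoded* if there are a finite poset $\mathcal P$, a poset morphism $\pi:\mathcal Q\to\mathcal P$ and a $\mathcal P$-module $H$ with $\dim_\Bbbk H<\infty$ such that $M\cong\pi^*H$, where $(\pi^*H)_q=H_{\pi(q)}$.

For example, let $\Bbbk_0$ be the $\mathbb Z^2$-module with $\Bbbk$ in degree $0$ and zero elsewhere. Send $q$ to $0$, $1$ or $2$ according to whether $q\not\succeq0$, $q=0$, or $q\succ0$. This is monotone to a three-element chain, and $\Bbbk_0$ is the pullback of $\Bbbk$ at the element $1$. By contrast, over $(\mathbb Z,\mathbb N)$ the module with $\Bbbk$ in every degree and all maps $M_i\to M_{i+1}$ zero is not finitely encoded: a map $\pi$ to a finite poset is monotone, so it takes the same value at some $i$ and $i+1$, and then $M_i\to M_{i+1}$ would be an isomorphism.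

**Definition (indicator modules).** An *upset* $U$ is closed under going up, a *downset* $D$ is closed under going down. $\Bbbk[U]$ has $\Bbbk$ in each degree of $U$, zero elsewhere, with identity maps between degrees of $U$; similarly $\Bbbk[D]$, and we use the same notation for other sets on which this makes sense. $\Bbbk[\varnothing]=0$. We write $1_q$ for the basis vector in degree $q$, and ${\uparrow}p=\{q:q\succeq p\}$. A homomorphism between two upset modules (or two downset modules) is *connected* if it is multiplication by one and the same scalar in all degrees where both are nonzero.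

Over the two-element antichain $\{1,2\}$, the map $\Bbbk[\{1,2\}]\to\Bbbk[\{1,2\}]$ that is $1$ in degree $1$ and $0$ in degree $2$ is not connected.

**Definition (resolutions and dimensions).** An *upset resolution* of $M$ is a complex $\cdots\to F_1\to F_0\to0$ of direct sums of upset modules, with connected components of the differentials, whose only nonzero homology is $H_0\cong M$. A *downset resolution* is a complex $0\to E^0\to E^1\to\cdots$ of direct sums of downset modules, with connected components, whose only nonzero cohomology is $H^0\cong M$. Its *length* is the largest index of a nonzero term. The *upset-dimension* and *downset-dimension* of $M$ are the smallest lengths of such resolutions ($\infty$ if there is none of finite length), the *indicator-dimension* of $M$ is the larger of the two, and the *indicator-dimension of $\mathcal Q$* is the supremum over its finitely encoded modules.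

Direct sums may be infinite. Two textbook observations will be used all the time. First, $\operatorname{Hom}(\Bbbk[{\uparrow}p],M)=M_p$, an exact functor of $M$, so $\Bbbk[{\uparrow}p]$ is projective. Second,
$$\Gamma(U,M):=\operatorname{Hom}(\Bbbk[U],M)$$
is the space of compatible families $(m_q)_{q\in U}$, that is, with $m_q|_{q'}=m_{q'}$ for $q\preceq q'$.

The statement under discussion comes from Ezra Miller, "Data structures for real multiparameter persistence modules", arXiv:1709.08155 (2017). *Prove or disprove: the indicator-dimension of any real or discrete polyhedral group $\mathcal Q$ equals the rank of $\mathcal Q$ as a free module (over $\mathbb R$ or $\mathbb Z$, respectively).*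

It is false, in both directions.

**Theorem A.** For all integers $r\ge1$, $d\ge1$ there is a discrete polyhedral group of rank $r$ whose indicator-dimension is $\ge d$.

**Theorem B.** The discrete polyhedral group $\mathbb Z^2$ with $\mathcal Q_+=\mathbb N^2$ has indicator-dimension exactly $1$.

Each theorem alone disproves the claim. The third theorem is a strengthening. Over $\mathcal Q=\mathbb Z^n$ or $\mathbb R^n$ with the orthant as positive cone, call $M$ *grid-encoded* if $M\cong\rho^*H$ with $\rho=\rho_1\times\dots\times\rho_n$, each $\rho_i:\mathbb Z$ (resp. $\mathbb R$) $\to C_i$ monotone to a finite chain, and $\dim H<\infty$.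

**Theorem C.** Let $n\ge2$.

1. The maximal upset-dimension of finitely encoded modules over $(\mathbb Z^n,\mathbb N^n)$ is exactly $n-1$. Hence the indicator-dimension of $(\mathbb Z^n,\mathbb N^n)$ is $n-1$ or $n$ (and it is $n-1=1$ for $n=2$, by Theorem B).
2. For $\mathcal Q=\mathbb Z^n$ or $\mathbb R^n$ with the orthant as positive cone, the maximal indicator-dimension of grid-encoded modules is exactly $n-1$. In particular $\mathbb R^n$ has indicator-dimension $\ge n-1$.

Two things are not settled here: for $\mathbb R^n$ ($n\ge2$), the upper bound for all finitely encoded modules; and for $\mathbb Z^n$, $n\ge3$, whether downset-dimension $n$ occurs.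

## 3. Intervals in $\mathbb Z$, and the Koszul complex of a point

**Rank one with the usual order.** Let $M$ be finitely encoded over $(\mathbb Z,\mathbb N)$. The encoding map takes finitely many values, each on an interval, so $M$ is pulled back from a finite-dimensional representation of a linearly oriented quiver of type $A$. By Gabriel's theorem $M$ is a finite direct sum of interval modules $\Bbbk[J]$, $J=\{a\le x<t\}$, with $a=-\infty$ and $t=\infty$ allowed. For each $J$ there are exact sequences
$$0\to\Bbbk[\{x\ge t\}]\to\Bbbk[\{x\ge a\}]\to\Bbbk[J]\to0,\qquad 0\to\Bbbk[J]\to\Bbbk[\{x<t\}]\to\Bbbk[\{x<a\}]\to0.$$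
So both dimensions are at most $1$. The module $\Bbbk$ in degree $0$ is not a direct sum of upset modules, because nonempty upsets are infinite. The value is $1$, equal to the rank.

**Why one expects the rank.** Over $(\mathbb Z^n,\mathbb N^n)$ a module is a $\mathbb Z^n$-graded module over $\Bbbk[x_1,\dots,x_n]$. Free modules are direct sums of upset modules $\Bbbk[{\uparrow}p]$, and every module has a free resolution of length at most $n$ (we will write one down in Section 9). So the upset-dimension is at most $n$. To see that $n$ is attained, the sensible first try is the module $\Bbbk_0$, whose Koszul resolution has length exactly $n$ and is the shortest free one.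

**Where each half stops.** For the lower bound, take $n=2$. The Koszul resolution is
$$0\to\Bbbk[{\uparrow}(1,1)]\to\Bbbk[{\uparrow}(1,0)]\oplus\Bbbk[{\uparrow}(0,1)]\to\Bbbk[{\uparrow}0]\to\Bbbk_0\to0,$$
but
$$0\to\Bbbk[{\uparrow}0\setminus\{0\}]\to\Bbbk[{\uparrow}0]\to\Bbbk_0\to0$$
is an upset resolution of length $1$. Upsets may have many minimal elements, so they are more economical than free modules. The same sequence works in every rank, so $\Bbbk_0$ is useless as a witness. For the upper bound, the argument used the polynomial ring, which is the monoid algebra of $\mathbb N^n$. For another positive cone this free resolution is not available.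

So we need (a) a way of proving lower bounds that takes all upsets into account, and (b) for $\mathbb Z^2$, a method that always beats the free resolution by one.

## 4. Moving modules between a group and a finite subposet

The step of this section is to reduce lower bounds over a group to finite posets, and to dispose of connectedness.

**Lemma 1.** Over a polyhedral group $\mathcal Q$, every homomorphism between two upset modules, or between two downset modules, is connected.

**Proof.** Let the homomorphism $\Bbbk[U]\to\Bbbk[U']$ be multiplication by $\lambda_q$ in degree $q\in U\cap U'$. Let $q,q'\in U\cap U'$. Since $\mathcal Q_+$ generates $\mathcal Q$ and is closed under addition, $q-q'=a-b$ with $a,b\in\mathcal Q_+$. Put $r=q+b=q'+a$. Then $r\succeq q$ and $r\succeq q'$, so $r\in U\cap U'$. All structure maps between these degrees are identities, so commutation gives $\lambda_q=\lambda_r=\lambda_{q'}$. For downsets use the common lower bound $q-a=q'-b$. $\square$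

So over polyhedral groups we may forget the word "connected".

**Lemma 2.** Let $P\subseteq\mathcal Q$ be a full subposet (with the induced order). Restriction of modules to $P$ is exact and sends $\Bbbk[U]$ to $\Bbbk[U\cap P]$. Hence an upset resolution of $M$ restricts to a resolution of $M|_P$ by direct sums of upset modules, of no larger length.

**Proof.** Exactness is checked degree by degree, and $U\cap P$ is an upset of $P$. $\square$

**Lemma 3.** Let $P\subseteq\mathcal Q$ be a finite full subposet and $N$ a finite-dimensional $P$-module. There is a finitely encoded $\mathcal Q$-module $M$ with $M|_P\cong N$.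

**Proof.** Let $\mathcal D$ be the finite poset of downsets of $P$, ordered by inclusion, and let
$$\pi:\mathcal Q\to\mathcal D,\qquad\pi(q)=\{p\in P:p\preceq q\},$$
which is monotone. Put $H_D=\operatorname{colim}_{p\in D}N_p$. This is a quotient of $\bigoplus_{p\in D}N_p$, hence finite-dimensional, and $D\subseteq D'$ induces $H_D\to H_{D'}$. Let $M=\pi^*H$. For $p\in P$ the downset $\pi(p)$ of $P$ has the largest element $p$, so the canonical map $N_p\to H_{\pi(p)}$ is an isomorphism. If $p\preceq p'$ in $P$, the canonical map $N_p\to H_{\pi(p')}$ factors as $N_p\to N_{p'}\to H_{\pi(p')}$. So under these identifications $H_{\pi(p)}\to H_{\pi(p')}$ is the structure map of $N$. $\square$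

Consequence: if $N$ needs long upset resolutions over $P$, then $M$ needs them over $\mathcal Q$.

## 5. When a free resolution cannot be shortened by upsets

To bound the length of a resolution $G_\bullet$ of $N$ from below we would like to compare it with a projective resolution $C_\bullet$ by chain maps in both directions. The map $C\to G$ exists because $C$ is projective. The map $G\to C$ is the problem: upset modules are not projective. But we need only that they behave like projective modules with respect to the one exact sequence $C_\bullet\to N$. That is condition (i) below.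

**Lemma 4.** Let $P$ be a finite poset, $d\ge1$, and $0\to C_d\to\dots\to C_0\to N\to0$ an exact sequence of $P$-modules, each $C_i$ a finite direct sum of modules $\Bbbk[{\uparrow}p]$. Assume:

(i) for every nonempty upset $U$ the sequence $0\to\Gamma(U,C_d)\to\dots\to\Gamma(U,C_0)\to\Gamma(U,N)\to0$ is exact;

(ii) $\partial_d:C_d\to C_{d-1}$ is not a split monomorphism.

Then every resolution of $N$ by direct sums of upset modules (connected or not) has length $\ge d$.

**Proof.** Suppose $G_\bullet\to N$ is such a resolution with $G_i=0$ for all $i\ge d$.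

As the $C_i$ are projective and $G_\bullet\to N\to0$ is exact, the comparison theorem gives a chain map $a:C\to G$ over $\mathrm{id}_N$.

Conversely, $G_j=\bigoplus_\lambda\Bbbk[U_\lambda]$ gives $\operatorname{Hom}(G_j,-)=\prod_\lambda\Gamma(U_\lambda,-)$. A product of exact sequences of vector spaces is exact, so by (i) the functor $\operatorname{Hom}(G_j,-)$ keeps $0\to C_d\to\dots\to C_0\to N\to0$ exact. We lift inductively. The augmentation $G_0\to N$ lifts to $b_0:G_0\to C_0$. If $b_0,\dots,b_{j-1}$ are a chain map, then $b_{j-1}\partial:G_j\to C_{j-1}$ is killed by the next map ($\partial$, or $C_0\to N$ if $j=1$), so it equals $\partial b_j$ for some $b_j:G_j\to C_j$. Thus there is a chain map $b:G\to C$ over $\mathrm{id}_N$.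

Now $ba:C\to C$ lifts $\mathrm{id}_N$, and $C$ is a projective resolution of $N$, so $\mathrm{id}_C-ba=h\partial+\partial h$ for a homotopy $h$. In degree $d$ we have $(ba)_d=0$ because $G_d=0$, and $\partial h_d=0$ because $C_{d+1}=0$. So $\mathrm{id}_{C_d}=h_{d-1}\partial_d$, and $\partial_d$ is a split monomorphism, contradicting (ii). $\square$

**Remark.** Let us see that (i) fails for the Koszul complex of a point. On $P=\{0,1\}^2$ take $C_0=\Bbbk[P]$, $C_1=\Bbbk[{\uparrow}(1,0)]\oplus\Bbbk[{\uparrow}(0,1)]$, $C_2=\Bbbk[\{(1,1)\}]$, $N=\Bbbk_0$, and $U=P\setminus\{0\}$. A section of $\Bbbk[{\uparrow}(1,0)]$ over $U$ vanishes at $(0,1)$, hence at $(1,1)$, hence at $(1,0)$. So $\Gamma(U,C_1)=0$ by symmetry, and likewise $\Gamma(U,C_2)=0$. But $\Gamma(U,C_0)=\Bbbk$ and $\Gamma(U,N)=0$. The sequence of sections is $0\to0\to0\to\Bbbk\to0\to0$, not exact. In the simplex module this cannot happen, as follows.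

**Proposition 5.** Every resolution of the $S_m$-module $N$ of Section 1 by direct sums of upset modules has length $\ge m-2$.

**Proof.** For $j\ge1$ put $C_j=\bigoplus_{|\tau|=j+1}\Bbbk[{\uparrow}\tau]$. Its value at $\sigma$ is $C_j(\sigma)$, and each $\tau$ here has at least two elements, so it lies in $S_m$. By (1), the sequence $0\to C_{m-1}\to\dots\to C_1\to N\to0$ is exact. We apply Lemma 4 to it with $d=m-2\ge1$ (the term $C_{j}$ here stands in position $j-1$).

**Condition (i).** A nonempty upset $U$ of $S_m$ contains the top $[m]$, and all structure maps of $C_j$ and $N$ are injective. So a section over $U$ is determined by its value at $[m]$, and this value may be any element that lies in the value of the module at every $\sigma\in U$. Let $\tau=\bigcap_{\sigma\in U}\sigma$, a subset of $[m]$ that may have fewer than two elements. Since $C_j(\sigma)\subseteq C_j([m])$ is spanned by the faces contained in $\sigma$, and $Z_0(\sigma)=Z_0([m])\cap\Bbbk^\sigma$, we get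
$$\Gamma(U,C_j)=C_j(\tau),\qquad\Gamma(U,N)=Z_0(\tau).$$
The sequence $0\to C_{m-1}(\tau)\to\dots\to C_1(\tau)\to Z_0(\tau)\to0$ is exact: if $\tau\ne\varnothing$ because the full simplex on $\tau$ is acyclic (for $|\tau|=1$ all terms are zero), and if $\tau=\varnothing$ because everything is zero.

**Condition (ii).** We have $C_{m-1}=\Bbbk[\{[m]\}]\neq0$ and $C_{m-2}=\bigoplus_{|\tau|=m-1}\Bbbk[{\uparrow}\tau]$. For $\tau\ne[m]$, $\operatorname{Hom}(\Bbbk[{\uparrow}\tau],C_{m-1})=(C_{m-1})_\tau=0$. So $\operatorname{Hom}(C_{m-2},C_{m-1})=0$ and there is no retraction. $\square$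

It remains to place $S_m$ inside groups. The next lemma uses the orthant order in rank $m-1$; it is what Theorem C needs.

**Lemma 6.** For $m\ge3$ the map $f:S_m\to\mathbb Z^{m-1}$, $f_i(\sigma)=2[i\in\sigma]+[m\in\sigma]$ ($1\le i\le m-1$), where a bracket is $1$ if the condition holds and $0$ otherwise, is an order embedding for the orthant order (also into $\mathbb R^{m-1}$).

**Proof.** $f$ is monotone. Let $\sigma\not\subseteq\sigma'$; we need $f(\sigma)\not\preceq f(\sigma')$. If some $i<m$ lies in $\sigma\setminus\sigma'$, then $f_i(\sigma)\ge2>1\ge f_i(\sigma')$. Otherwise $\sigma\setminus\sigma'=\{m\}$. As $|\sigma|\ge2$, there is $i<m$ in $\sigma$, and then $i\in\sigma'$. Now $f_i(\sigma)=3>2=f_i(\sigma')$. $\square$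

**Example.** For $m=3$ the images of $\{1,2\},\{1,3\},\{2,3\},[3]$ are $(2,2),(3,1),(1,3),(3,3)$. The module $M$ of Lemma 3 has generators at $(2,2),(3,1),(1,3)$ and a single relation at $(3,3)$; for instance $M_{(3,2)}$ is the colimit over $\{1,2\},\{1,3\}$, which is $\Bbbk^2$. So $0\to\Bbbk[{\uparrow}(3,3)]\to\Bbbk[{\uparrow}(2,2)]\oplus\Bbbk[{\uparrow}(3,1)]\oplus\Bbbk[{\uparrow}(1,3)]\to M\to0$ is exact, and by Proposition 5 the upset-dimension of $M$ is exactly $1$.

## 6. Every finite poset lives in rank one

**Example.** In $(\mathbb Z,\langle3,4,5\rangle)$ the points $0,1,2$ are pairwise incomparable and all lie below $5$, since $5,4,3\in\mathcal Q_+$ and $1,2\notin\mathcal Q_+$. So $\{0,1,2,5\}$ is a copy of $S_3$. Generally, we put the elements of $P$ at integers $a_i$ so sparse that the monoid generated by the wanted differences contains no unwanted difference. The place value $B^i$ below records which elements a sum of differences passes through, and the term $Wi$ bounds how many differences are used.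

**Lemma 7.** Every finite poset $P$ with $s\ge2$ elements is isomorphic to a full subposet of a discrete polyhedral group of rank $1$.

**Proof.** **Construction.** Let $p_1,\dots,p_s$ be a linear extension, so $p_u<p_v$ implies $u<v$. Put $B=2s+1$, choose an integer $W>sB^s$, and let
$$a_i=Wi+B^i,\qquad D=\{a_v-a_u:p_u<p_v\},\qquad L=a_s-a_1.$$
Let $\mathcal Q_+\subseteq\mathbb N$ be the monoid generated by $D\cup\{L+1,\dots,2L+2\}$. It is finitely generated. All generators are positive, since $a_1<a_2<\dots<a_s$; so $\mathcal Q_+\cap(-\mathcal Q_+)=\{0\}$. It generates $\mathbb Z$, because it contains $L+1$ and $L+2$. We claim that $p_i\mapsto a_i$ is an order embedding into $(\mathbb Z,\mathcal Q_+)$. If $p_i<p_j$ then $a_j-a_i\in D\subseteq\mathcal Q_+$.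

**Only few generators from $D$ occur.** Conversely let $i\ne j$ and $a_j-a_i\in\mathcal Q_+$. Then $0<a_j-a_i\le L$. As all generators are positive, only generators from $D$ can occur:
$$a_j-a_i=\sum c_{uv}(a_v-a_u),\qquad c_{uv}\in\mathbb N,$$
summed over pairs with $p_u<p_v$. Let $c=\sum c_{uv}$. Each element of $D$ is at least $W$, so $cW\le a_j-a_i\le W(s-1)+B^s<sW$, hence $c\le s-1$.

**The place values balance exactly.** Let $E=\sum c_{uv}(B^v-B^u)-(B^j-B^i)$. By the displayed equation $E=W\big((j-i)-\sum c_{uv}(v-u)\big)$, so $W$ divides $E$. Also $|E|\le(c+1)B^s\le sB^s<W$. So $E=0$. The coefficient of $B^t$ in $E$ is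
$$\sum_uc_{ut}-\sum_vc_{tv}-\delta_{tj}+\delta_{ti}.$$
The first two sums run over disjoint sets of pairs, so their difference has absolute value at most $c$, and the coefficient has absolute value at most $c+1\le s<B$. If some coefficient were nonzero, take the one with the smallest $t$: since $E=0$, it would be divisible by $B$, which is impossible. So all coefficients vanish.

**Following the flow.** Thus $(c_{uv})$ is a nonnegative flow on the acyclic graph with an edge $u\to v$ whenever $p_u<p_v$: at $i$ outflow exceeds inflow by one, at $j$ inflow exceeds outflow by one, and at all other vertices they are equal. Start at $i$; its outflow is positive, so leave $i$ along an edge with positive flow. Whenever we arrive along such an edge at a vertex $v\ne j$, we have $v\ne i$ by acyclicity, so the outflow at $v$ equals its inflow, which is positive, and we continue. Each edge increases the index, so the walk stops, and it can stop only at $j$. The vertices along the walk form a chain, hence $p_i<p_j$. $\square$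

**Proof of Theorem A.** Put $m=d+2\ge3$. By Lemma 7, $S_m$ is a full subposet of a rank-one discrete polyhedral group $\mathcal Q_1$. Let $\mathcal Q=\mathcal Q_1\times\mathbb Z^{r-1}$ with positive cone $(\mathcal Q_1)_+\times\mathbb N^{r-1}$, a finitely generated monoid which generates $\mathcal Q$. This is a discrete polyhedral group of rank $r$, and $q\mapsto(q,0)$ embeds $\mathcal Q_1$ as a full subposet. By Lemma 3 there is a finitely encoded $\mathcal Q$-module $M$ whose restriction to $S_m$ is the module $N$ of Section 1. By Lemma 2, any upset resolution of $M$ restricts to a resolution of $N$ by direct sums of upset modules of no larger length, and by Proposition 5 that length is at least $m-2=d$. $\square$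

With $r=1$, $d=2$ the proposed equality already fails.

## 7. Hooks: upset resolutions of length one over $\mathbb Z^2$

From here to the end of Section 8, $\mathcal Q=(\mathbb Z^2,\mathbb N^2)$. The free resolution gives the bound $2$; we need $1$. Write $q_k=(k,k)$ and cut the plane into *hooks*
$$\Lambda_k={\uparrow}q_k\setminus{\uparrow}q_{k+1}=\{(k,y):y\ge k\}\cup\{(x,k):x\ge k\}.$$
The point $(x,y)$ lies in exactly one hook, with $k=\min(x,y)$. As a poset, $\Lambda_k$ is two chains with a common minimum $q_k$, so modules over it are representations of a type $A$ quiver and split into intervals. The plan is to cover $N$ hook by hook, using one upset per interval, and to show that the kernels split off one hook at a time.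

**The first choice of upsets, and where it stops.** For an interval $I$ with minimum $p_I$ the obvious upset is ${\uparrow}p_I$. Take the module $N$ with $\Bbbk$ in degrees $(0,1)$ and $(1,1)$, the identity between them, and zero elsewhere. The hook $\Lambda_0$ has the interval $\{(0,1)\}$, the hook $\Lambda_1$ the interval $\{(1,1)\}$. With the obvious choice, the kernel of $\Bbbk[{\uparrow}(0,1)]\to\Bbbk[\{(0,1)\}]$ is $\Bbbk[V]$, $V={\uparrow}(1,1)\cup{\uparrow}(0,2)$. To split it off, we must lift the map $\Bbbk[V]\to N$ (nonzero in degree $(1,1)$ only) to $\Bbbk[{\uparrow}(1,1)]$. A lift sends $1_{(0,2)}$ to $0$, because $\Bbbk[{\uparrow}(1,1)]$ is zero in degree $(0,2)$. So it vanishes in degree $(1,2)$, hence in degree $(1,1)$, because the structure maps of $\Bbbk[{\uparrow}(1,1)]$ are injective there. It is not a lift. The upset starting on $\Lambda_1$ is too small: it does not contain the region above and to the left, where $V$ already lives.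

The remedy is to enlarge upsets by whole half-planes. If a section starting at $p=(a,b)$ dies at height $t$ on its column, then we may extend it by zero over all of $\{y\ge t\}$.

**Definition (index).** An *index* is $j=(p;t,t')$ with $p=(a,b)\in\mathbb Z^2$, $t\in\{b+1,b+2,\dots\}\cup\{\infty\}$, $t'\in\{a+1,a+2,\dots\}\cup\{\infty\}$, where $t'=\infty$ if $b>a$, and $t=\infty$ if $a>b$. Put
$$U_j={\uparrow}p\cup\{y\ge t\}\cup\{x\ge t'\},\qquad\{y\ge\infty\}=\{x\ge\infty\}=\varnothing,$$
$$X_j(N)=\{n\in N_p:\ n|_{(a,t)}=0\text{ if }t<\infty,\ \ n|_{(t',b)}=0\text{ if }t'<\infty\}.$$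
For $n\in X_j(N)$ let $s_n:\Bbbk[U_j]\to N$ send $1_q$ to $n|_q$ if $q\succeq p$, and to $0$ if $q\in U_j\setminus{\uparrow}p$.

The set $U_j$ is an upset. Let us check that $s_n$ is a homomorphism. The only case to consider is $q\preceq q'$ with $q=(x,y)\in U_j\setminus{\uparrow}p$ and $q'\succeq p$; we need $n|_{q'}=0$. If $y\ge t$, then $q'$ has first coordinate $\ge a$ and second coordinate $\ge t$, so $q'\succeq(a,t)$ and $n|_{q'}=0$. If $x\ge t'$, then $q'\succeq(t',b)$ and again $n|_{q'}=0$.

**Setup for a finitely encoded $N$.** Let $\pi:\mathbb Z^2\to\mathcal P$ encode $N$.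

**Step 1 (constancy at the top).** This step makes the hook-by-hook induction start. For $p\in\mathcal P$ the set $\pi^{-1}({\uparrow}p)\cap\mathbb N^2$ is an upset of $\mathbb N^2$, finitely generated by Dickson's lemma. Choose $m\ge0$ with $q_m$ above all generators, for all the finitely many $p$. Let $q\succeq q_m$. Then $p\preceq\pi(q)$ iff $q\in\pi^{-1}({\uparrow}p)\cap\mathbb N^2$. If this set is empty, that never happens; if it is nonempty, it contains $q_m$, so it always happens. So $\{p:p\preceq\pi(q)\}$ does not depend on $q\succeq q_m$, and neither does its maximum $\pi(q)$. Hence $N_q\to N_{q'}$ is an isomorphism for $q_m\preceq q\preceq q'$.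

**Step 2 (hooks split into intervals).** Let $k<m$. On each of the two chains of $\Lambda_k$ the monotone map $\pi$ takes finitely many values, each on a block of consecutive points; the two blocks at $q_k$ have the same value. So $N|_{\Lambda_k}$ is pulled back from a finite-dimensional representation of a quiver of type $A$, with arrows pointing away from the vertex of $q_k$. By Gabriel's theorem
$$N|_{\Lambda_k}\cong\bigoplus_{I\in\mathcal I_k}\Bbbk[I],$$
a finite sum, each $I$ being of one of the forms

- column: $\{(k,y):b\le y<t\}$, $k<b<t\le\infty$;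
- row: $\{(x,k):a\le x<t'\}$, $k<a<t'\le\infty$;
- corner: $\{(k,y):k\le y<t\}\cup\{(x,k):k\le x<t'\}$, $k<t,t'\le\infty$.

Let $p_I=\min I$, and $j(I)=(p_I;t_I,t'_I)$, where $t'_I=\infty$ for columns and $t_I=\infty$ for rows; this is an index. Let $n_I\in N_{p_I}$ correspond to $1\in\Bbbk[I]_{p_I}$. For $p\in\Lambda_k$ the decomposition says:
$$\text{the elements } n_I|_p,\ I\in\mathcal I_k,\ I\ni p,\text{ form a basis of }N_p;\qquad n_I|_p=0\text{ for }p\in(\Lambda_k\cap{\uparrow}p_I)\setminus I. \tag{2}$$
The second part gives $n_I\in X_{j(I)}(N)$. Put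
$$F_k=\bigoplus_{I\in\mathcal I_k}\Bbbk[U_{j(I)}]\ (k<m),\qquad F_m=N_{q_m}\otimes\Bbbk[{\uparrow}q_m],\qquad F=\bigoplus_{i\le m}F_i,\qquad F_{\ge k}=\bigoplus_{k\le i\le m}F_i,$$
and map $F$ to $N$ by the $s_{n_I}$, and on $F_m$ by the $s_n$ with $n\in N_{q_m}=X_{(q_m;\infty,\infty)}(N)$.

**Proposition 8.** For every index $j=(p;t,t')$ and $n\in X_j(N)$, the map $s_n$ factors through $F\to N$. If $p\in\Lambda_k$ with $k<m$ it factors through $F_k$, and if $p\succeq q_m$ it factors through $F_m$.

**Proof.** This is the lifting property for which the half-planes were added. Every $p$ falls under one of the two cases.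

Let $p=(a,b)\in\Lambda_k$, $k<m$. By (2) write $n=\sum_{I\ni p}c_In_I|_p$.

*Comparison of upsets.* Suppose $t<\infty$. Then $b\ge a$ by the definition of an index, so $a=k$, and $(k,t)\in\Lambda_k$. From $n|_{(k,t)}=0$ and (2) at $(k,t)$ we see that no $I$ with $c_I\ne0$ contains $(k,t)$. Such an $I$ contains $p=(k,b)$ with $b<t$, so its column part stops at or before $t$: $t_I\le t$. In the same way $t'<\infty$ gives $t'_I\le t'$. Also ${\uparrow}p\subseteq{\uparrow}p_I$. Hence $U_j\subseteq U_{j(I)}$ whenever $c_I\ne0$. So $1_q\mapsto\sum c_I1_q$ (with $1_q\in\Bbbk[U_{j(I)}]$ in the $I$-th summand) defines a homomorphism $\Bbbk[U_j]\to F_k$.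

*Comparison of values.* On ${\uparrow}p$ the composite to $N$ sends $1_q$ to $\sum c_In_I|_q=n|_q$, as $s_n$ does. Let $q=(x,y)\in U_j\setminus{\uparrow}p$. If $y\ge t$, then $t<\infty$, so $a=k$, and $y>b$; as $q\not\succeq p$, we have $x<a=k$. Both coordinates of $p_I\in\Lambda_k$ are at least $k$, so $q\notin{\uparrow}p_I$. If $x\ge t'$, then similarly $b=k$, $x>a$, so $y<k$ and $q\notin{\uparrow}p_I$. So both maps vanish at $q$.

Let $p\succeq q_m$. If $t<\infty$ or $t'<\infty$, then $n$ dies under a structure map which is an isomorphism by Step 1, so $n=0$ and $s_n=0$. Otherwise $U_j={\uparrow}p\subseteq{\uparrow}q_m$, and $n=n'|_p$ for some $n'\in N_{q_m}$; then $1_q\mapsto n'\otimes1_q$ is the required factorization. $\square$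

**Proposition 9.** For a finitely encoded $\mathbb Z^2$-module $N$, the map $F\to N$ is surjective and its kernel $K$ is a direct sum of upset modules. In particular $N$ has upset-dimension $\le1$.

**Proof.** Let $N_{\ge k}=\bigoplus_{q\succeq q_k}N_q$, a submodule of $N$. For $i\ge k$ the map $F_i\to N$ is nonzero only in degrees above $q_i$, so $F_{\ge k}$ maps into $N_{\ge k}$. Let $K_k=\ker(F_{\ge k}\to N_{\ge k})$. We go down from $k=m$.

**Start.** By Step 1, $F_m=N_{q_m}\otimes\Bbbk[{\uparrow}q_m]\to N_{\ge m}$ is an isomorphism. So it is onto and $K_m=0$.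

**One hook.** Let $k<m$ and assume $F_{\ge k+1}\to N_{\ge k+1}$ is onto. The quotient $N_{\ge k}/N_{\ge k+1}$ is $N$ on $\Lambda_k$ and zero elsewhere, so it is $\bigoplus_{I\in\mathcal I_k}\Bbbk[I]$. By (2) the composite $F_k\to N_{\ge k}\to N_{\ge k}/N_{\ge k+1}$ is the sum of the canonical surjections $\Bbbk[U_{j(I)}]\to\Bbbk[I]$. Its kernel is $\bigoplus_I\Bbbk[V_I]$ with $V_I=U_{j(I)}\setminus I$. Removing $I$ from $U_{j(I)}$ gives:

- column: $V_I={\uparrow}(k+1,b)\cup\{y\ge t\}$ (the points $(k,y)$ with $y\ge t$ stay, inside $\{y\ge t\}$);
- row: $V_I={\uparrow}(a,k+1)\cup\{x\ge t'\}$;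
- corner: $V_I={\uparrow}q_{k+1}\cup\{y\ge t\}\cup\{x\ge t'\}$.

These are upsets. Apply the snake lemma to the rows $0\to F_{\ge k+1}\to F_{\ge k}\to F_k\to0$ and $0\to N_{\ge k+1}\to N_{\ge k}\to N_{\ge k}/N_{\ge k+1}\to0$. The outer vertical maps are onto, so $F_{\ge k}\to N_{\ge k}$ is onto, and there is an exact sequence
$$0\to K_{k+1}\to K_k\to\bigoplus_{I\in\mathcal I_k}\Bbbk[V_I]\to0. \tag{3}$$

**Splitting.** The map $F_k\to N$ sends $\Bbbk[V_I]$ into $N_{\ge k+1}$, by $\sigma=s_{n_I}|_{\Bbbk[V_I]}$. If each $\sigma$ lifts to a map $\tilde\sigma:\Bbbk[V_I]\to F_{\ge k+1}$, then $v\mapsto v-\tilde\sigma(v)$ has values in $K_k$ and splits (3). So we produce the lifts.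

*Column.* Put $n=n_I|_{(k+1,b)}$. On ${\uparrow}(k+1,b)$ the map $\sigma$ is $1_q\mapsto n|_q$. At the other points $q=(x,y)$ of $V_I$ we have $y\ge t>b$ and $x\le k$; if $x=k$ then $n_I|_q=0$ because $n_I$ dies at $(k,t)$, and if $x<k$ then $q\not\succeq p_I$. So $\sigma=0$ there. Also $n|_{(k+1,t)}=0$. Thus $\sigma=s_n$ for the index $((k+1,b);t,\infty)$, which is allowed because $b\ge k+1$. Its point $(k+1,b)$ lies in $\Lambda_{k+1}$, so by Proposition 8 $s_n$ lifts to $F_{k+1}$ (if $k+1=m$ by the second case). Rows are symmetric.

*Corner.* Put $n=n_I|_{q_{k+1}}$. At a point $q\in V_I\setminus{\uparrow}q_{k+1}$ either $q\not\succeq q_k$, or $q\in\Lambda_k\setminus I$; in both cases $\sigma(1_q)=0$, by definition or by (2). If $t=k+1$ then $n_I$ dies at $(k,k+1)$, so $n=0$ and $\sigma=0$; likewise if $t'=k+1$. Otherwise $t,t'\ge k+2$, so $(q_{k+1};t,t')$ is an index, $V_I=U_{(q_{k+1};t,t')}$, and $n\in X_{(q_{k+1};t,t')}(N)$ because $n_I$ dies at $(k,t)$ and $(t',k)$ when these are finite. So $\sigma=s_n$, and Proposition 8 gives the lift.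

**Union.** Hence $K_k=K_{k+1}\oplus(\text{a copy of }\bigoplus_{I\in\mathcal I_k}\Bbbk[V_I])$ for all $k<m$. As $N=\bigcup_kN_{\ge k}$ and $F=\bigcup_kF_{\ge k}$, letting $k\to-\infty$ shows that $F\to N$ is onto and $K=\bigcup_kK_k\cong\bigoplus_{k<m}\bigoplus_{I\in\mathcal I_k}\Bbbk[V_I]$. So $0\to K\to F\to N\to0$ is an upset resolution (connected by Lemma 1). $\square$

**Example.** For the two-point module above ($m=2$ works), $F=\Bbbk[U_0]\oplus\Bbbk[U_1]$ with $U_0={\uparrow}(0,1)\cup\{y\ge2\}$ and $U_1={\uparrow}(1,1)\cup\{y\ge2\}\cup\{x\ge2\}$. The kernels are $V_0={\uparrow}(1,1)\cup\{y\ge2\}$ and $V_1=\{y\ge2\}\cup\{x\ge2\}$. Now $V_0\subseteq U_1$, and the lift that failed before is the inclusion.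

## 8. A telescope of rows: downset resolutions over $\mathbb Z^2$

It is tempting to dualize. Put $(N^*)_q=(N_{-q})^*$; this is again finitely encoded, so take $0\to K\to F\to N^*\to0$ from Proposition 9 and dualize back. This gives an exact sequence $0\to N\to F^*\to K^*\to0$. But $F$ and $K$ have infinitely many summands in general, and the dual of an infinite direct sum is a *product* of downset modules. The definition asks for direct sums, and $\mathbb Z^2$ has infinitely many downsets, so nothing we have lets us rewrite the product. We need another construction.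

A $\mathbb Z$-module is a graded $\Bbbk[x]$-module, $x$ acting as the structure maps $C_a\to C_{a+1}$. Call it *divisible* if all structure maps are surjective.

**Lemma 10.** A divisible $\mathbb Z$-module $C$ is injective, and is a direct sum of modules $\Bbbk[\{x\le t\}]$ and $\Bbbk[\mathbb Z]$.

**Proof.** **Injectivity.** By Zorn's lemma it suffices to extend a map $g:M'\to C$ from a submodule $M'\subsetneq M$ to $M'+\Bbbk[x]\mu$, where $\mu\in M_a\setminus M'$ is homogeneous. If $x^e\mu\in M'$ for some $e$, take $e$ minimal. Then $M'\cap\Bbbk[x]\mu=\Bbbk[x]x^e\mu$. By divisibility choose $c\in C_a$ with $x^ec=g(x^e\mu)$, and send $\mu\mapsto c$. If there is no such $e$, then $M'\cap\Bbbk[x]\mu=0$, and we send $\mu\mapsto0$.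

**Decomposition.** Let $L_t=\ker(C_t\to C_{t+1})$ and $H=\bigoplus_tL_t\otimes\Bbbk[\{x\le t\}]$. $H$ is divisible, hence injective. The submodule $\bigoplus_tL_t$ ($L_t$ in degree $t$, killed by $x$) sits in both $H$ and $C$. As $C$ is injective, the inclusion $\bigoplus_tL_t\to C$ extends to $h:H\to C$. It is injective: a nonzero homogeneous $v\in H_s$ is a finite sum of components $v_t\in L_t$ with $t\ge s$, and for the largest $t$ with $v_t\ne0$ we have $x^{t-s}v=v_t$ in degree $t$, a nonzero element of $\bigoplus_tL_t$, on which $h$ is injective. As $h(H)\cong H$ is injective, $C=h(H)\oplus C'$. The structure maps of $C'$ are surjective, since $C'$ is a quotient of $C$. They are injective, because an element of $C'_t$ killed by $x$ lies in $L_t\subseteq h(H)$. So $C'\cong V\otimes\Bbbk[\mathbb Z]$ with $V=C'_0$. $\square$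

Notation: $\boxtimes$ is the external tensor product for a product of posets. For a module $A$ in the variable $x$ write $A[y\ge c]=A\boxtimes\Bbbk[\{y\ge c\}]$.

The construction, in outline: a module is the limit of its rows as we move up, so it has a two-term presentation by modules $N^b[y\ge c]$. Each of these has a two-term downset resolution. The mapping cone of a lift of the presentation has three terms, $\mathcal J\to R_S\oplus\mathcal J\to R_T$, the first one in the forbidden degree $-1$. But $\mathcal J\to\mathcal J$ will be a split monomorphism, so this term cancels. We now do this by hand.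

**Proposition 11.** Every finitely encoded $\mathbb Z^2$-module $N$ has downset-dimension $\le1$.

**Proof.** **Step 1 (rows).** The purpose is to resolve each row. Let $N^b$ be the row $y=b$, a $\mathbb Z$-module in $x$, and $\varphi_b:N^b\to N^{b+1}$ the structure maps. The encoding map takes finitely many values on a row, so as in Section 3 $N^b\cong\bigoplus_J\Bbbk[J]$, a finite sum over intervals $J\subseteq\mathbb Z$. Let $J^\downarrow$ be the downset generated by $J$; then $J^\downarrow\setminus J$ is a downset. Put $I^0_b=\bigoplus_J\Bbbk[J^\downarrow]$ and $I^1_b=\bigoplus_J\Bbbk[J^\downarrow\setminus J]$. Then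
$$0\to N^b\to I^0_b\xrightarrow{d_b}I^1_b\to0$$
is exact, with $I^0_b,I^1_b$ divisible. By injectivity of $I^0_{b+1}$, extend $N^b\xrightarrow{\varphi_b}N^{b+1}\subseteq I^0_{b+1}$ to $\varphi^0_b:I^0_b\to I^0_{b+1}$. It maps $N^b$ into $N^{b+1}$, so it induces $\varphi^1_b:I^1_b\to I^1_{b+1}$ with $d_{b+1}\varphi^0_b=\varphi^1_bd_b$.

**Step 2 (half-infinite rows).** The purpose is to resolve $N^b[y\ge c]$ by downset modules. Let $R(b,c)$ be the $\mathbb Z^2$-module equal to $I^0_b$ in rows $y<c$ and to $I^1_b$ in rows $y\ge c$, with $d_b$ as crossing map. It is the direct sum over $J$ of the modules of the sets $\{x\in J^\downarrow,\ y<c\}\cup\{x\in J^\downarrow\setminus J\}$, which are downsets. There is an exact sequence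
$$0\to N^b[y\ge c]\to I^0_b\boxtimes\Bbbk[\mathbb Z]\to R(b,c)\to0.$$
Let
$$\mathcal J=\bigoplus_bI^0_b\boxtimes\Bbbk[\mathbb Z],\quad S=\bigoplus_bN^b[y\ge b+1],\quad T=\bigoplus_bN^b[y\ge b],\quad R_S=\bigoplus_bR(b,b+1),\quad R_T=\bigoplus_bR(b,b).$$
Summing over $b$ gives exact sequences
$$0\to S\to\mathcal J\xrightarrow{\pi_S}R_S\to0,\qquad0\to T\to\mathcal J\xrightarrow{\pi_T}R_T\to0.$$

**Step 3 (the telescope).** The purpose is to present $N$ by $S$ and $T$, compatibly with these resolutions. Let $\delta:\mathcal J\to\mathcal J$ send $u$ in summand $b$ to $u_b-\varphi^0_b(u)_{b+1}$, where the subscript tells the summand. Let $\rho:R_S\to R_T$ be, on $R(b,b+1)$, the natural surjection to $R(b,b)$ (the identity in rows $\ne b$, and $d_b$ in row $b$) minus the map to $R(b+1,b+1)$ given by $\varphi^0_b$ in rows $y\le b$ and by $\varphi^1_b$ in rows $y\ge b+1$. Then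
$$\pi_T\delta=\rho\pi_S. \tag{4}$$
Indeed, for $u$ in summand $b$, the projection to $R(b,b)$ factors through $R(b,b+1)$, and the projection of $\varphi^0_b(u)$ to $R(b+1,b+1)$ is $\varphi^0_b(u)$ in rows $y\le b$ and $d_{b+1}\varphi^0_b(u)=\varphi^1_b(d_bu)$ in rows $y\ge b+1$. By (4), $\delta$ restricts to $\alpha:S=\ker\pi_S\to T=\ker\pi_T$.

In row $y$ the map $\alpha$ is
$$\bigoplus_{b<y}N^b\to\bigoplus_{b\le y}N^b,\qquad n_b\mapsto n_b-\varphi_b(n_b)_{b+1}.$$
It is injective (look at the lowest nonzero component). The structure maps $N^b\to N^y$ define a surjection $\bigoplus_{b\le y}N^b\to N^y$ which kills $\operatorname{im}\alpha$. Modulo $\operatorname{im}\alpha$, every $n_b$ is congruent to $\varphi_b(n_b)_{b+1}$, and so on up to an element of the summand $N^y$. So $N^y$ maps onto the cokernel, and followed by the map from the cokernel to $N^y$ this is the identity. Hence the cokernel is $N^y$, and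
$$0\to S\xrightarrow{\alpha}T\to N\to0$$
is exact.

**Step 4 (cancelling the extra term).** We have $\delta=\delta'\boxtimes\mathrm{id}$ with $\delta':\bigoplus_bI^0_b\to\bigoplus_bI^0_b$. The map $\delta'$ is injective: if $b$ is the lowest index with $u_b\ne0$, then the component of $\delta'(u)$ in summand $b$ is $u_b$. As $\bigoplus_bI^0_b$ is divisible, it is injective by Lemma 10, hence so is $\operatorname{im}\delta'$, and $\bigoplus_bI^0_b=\operatorname{im}\delta'\oplus C$. As a quotient of a divisible module, $C$ is divisible. Put $\mathcal C=C\boxtimes\Bbbk[\mathbb Z]\subseteq\mathcal J$. By Lemma 10 it is a direct sum of modules $\Bbbk[\{x\le t\}\times\mathbb Z]$ and $\Bbbk[\mathbb Z^2]$, which are downset modules, and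
$$\mathcal J=\delta(\mathcal J)\oplus\mathcal C,\qquad\delta\text{ injective}. \tag{5}$$

**Step 5 (the resolution).** Define $D:R_S\oplus\mathcal C\to R_T$, $D(r,c)=\rho(r)+\pi_T(c)$.

*Surjective:* by (5) and (4), $R_T=\pi_T(\mathcal J)=\pi_T(\delta\mathcal J)+\pi_T(\mathcal C)=\rho(R_S)+\pi_T(\mathcal C)$.

*Kernel:* by (5) every $\theta\in T$ is uniquely $\theta=\delta(u)+c$ with $u\in\mathcal J$, $c\in\mathcal C$. The map $T\to R_S\oplus\mathcal C$, $\theta\mapsto(\pi_S(u),c)$, is a homomorphism. It lands in $\ker D$, since $D(\pi_S(u),c)=\pi_T(\delta(u)+c)=\pi_T(\theta)=0$. It kills $\alpha(S)$: for $s\in S$, $\alpha(s)=\delta(s)$ gives $(\pi_S(s),0)=0$. So it induces $N=T/\alpha(S)\to\ker D$. This is injective: if $\pi_S(u)=0$ and $c=0$, then $u\in S$ and $\theta=\delta(u)=\alpha(u)$. It is onto: an element of $\ker D$ is $(\pi_S(u),c)$ for some $u\in\mathcal J$, and $\pi_T(\delta(u)+c)=0$ means that $\theta=\delta(u)+c$ lies in $T$; this $\theta$ maps to the given element.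

Hence $0\to N\to R_S\oplus\mathcal C\to R_T\to0$ is exact, a downset resolution of length $\le1$ (connected by Lemma 1). $\square$

**Proof of Theorem B.** Propositions 9 and 11 give indicator-dimension $\le1$. The module $\Bbbk_0$ is finitely encoded (Section 2) and is not a direct sum of upset modules, since nonempty upsets of $\mathbb Z^2$ are infinite. So its upset-dimension is at least $1$, and the value is exactly $1\ne2$. $\square$

## 9. Functorial covers and the Koszul complex: Theorem C

To go from $\mathbb Z^2$ to $\mathbb Z^n$ we treat a $\mathbb Z^n$-module as a diagram of $\mathbb Z^2$-modules indexed by $\mathbb Z^{n-2}$, resolve the diagram by a Koszul complex in $n-2$ steps, and resolve each $\mathbb Z^2$-module in one more step. The last part requires resolutions that are *functorial* in the $\mathbb Z^2$-module. The resolution $F$ of Proposition 9 depends on a choice of decompositions. We repair this by using all indices at once.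

For any $\mathbb Z^2$-module $N$ define
$$G_0(N)=\bigoplus_jX_j(N)\otimes\Bbbk[U_j]\xrightarrow{\ \varepsilon\ }N,\quad n\otimes1_q\mapsto s_n(1_q),\qquad G_1(N)=\ker\varepsilon,$$
the sum over all indices $j$ of Section 7. A morphism $N\to N'$ maps $X_j(N)$ to $X_j(N')$, so $G_0,G_1$ are functors and $\varepsilon$ is natural. It is surjective, since $j=(p;\infty,\infty)$ has $X_j(N)=N_p$ and $U_j={\uparrow}p$.

**Proposition 12.** If $N$ is a finitely encoded $\mathbb Z^2$-module, $G_1(N)$ is isomorphic to a direct sum of upset modules.

**Proof.** Use $m$, $\mathcal I_k$, $F$, $K$ from Section 7. For a fixed index $j$ the elements $n_I$ with $j(I)=j$ all lie in $N_p$, $p=p_I$, and are part of the basis (2) of $N_p$; so they are linearly independent in $X_j(N)$. Choose a complement $X'_j$ of their span in $X_j(N)$, except that $X'_j=0$ for $j=(q_m;\infty,\infty)$, where the whole of $X_j(N)=N_{q_m}$ is already used in $F_m$. Then $G_0(N)=F\oplus F'$ with $F'=\bigoplus_jX'_j\otimes\Bbbk[U_j]$, and $\varepsilon|_F$ is the map $F\to N$ of Section 7. Applying Proposition 8 to a basis of each $X'_j$, we get $\lambda:F'\to F$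 such that $\varepsilon|_{F'}$ is $F'\xrightarrow{\lambda}F\to N$. So $(f,f')\in\ker\varepsilon$ iff $f+\lambda f'\in K$, and $(f,f')\mapsto(f+\lambda f',f')$ is an isomorphism $G_1(N)\cong K\oplus F'$. Both summands are direct sums of upset modules, $K$ by Proposition 9. $\square$

**Lemma 13 (Koszul resolution).** Let $N$ be a module over $\mathbb Z^w\times\mathbb Z^r$. For $c\in\mathbb Z^r$ let $N_c$ be the $\mathbb Z^w$-module in position $c$, and $t_i:N_c\to N_{c+e_i}$ the structure maps. There is an exact sequence $0\to B_r(N)\to\dots\to B_0(N)\to N\to0$ with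
$$B_j(N)=\bigoplus_{T\subseteq[r],\,|T|=j}\ \bigoplus_{c\in\mathbb Z^r}N_c\boxtimes\Bbbk[{\uparrow}(c+e_T)],\qquad e_T=\sum_{i\in T}e_i.$$
The differential on the summand $(T,c)$ is the signed sum over $i\in T$ of the inclusion into $(T\setminus i,c)$ induced by ${\uparrow}(c+e_T)\subseteq{\uparrow}(c+e_{T\setminus i})$, minus $t_i\boxtimes1$ into $(T\setminus i,c+e_i)$. Each $B_j$ is an exact functor of $N$.

**Proof.** Let $A=\Bbbk[z_1,\dots,z_r]\otimes N$, where $z^\alpha\otimes n$ has $\mathbb Z^r$-degree $\alpha+c$ for $n\in N_c$, and let the structure map in direction $e_i$ be multiplication by $z_i$. In degree $e$ this is $\bigoplus_{c\preceq e}N_c$, so $A=\bigoplus_cN_c\boxtimes\Bbbk[{\uparrow}c]=B_0(N)$. The commuting operators $\theta_i=z_i-t_i$ have degree $e_i$. The Koszul complex of $\theta_1,\dots,\theta_r$ on $A$ has in homological degree $j$ one copy of $A$, shifted by $e_T$, for each $T$ with $|T|=j$, and the differential is $\sum_{i\in T}\pm\theta_i$. This is the complex $B_\bullet(N)$ as described.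

For exactness, let $K^{(s)}$ be the Koszul complex of $\theta_s,\dots,\theta_r$. We show by downward induction that $H_j(K^{(s)})=0$ for $j>0$ and $H_0(K^{(s)})=N[z_1,\dots,z_{s-1}]:=\Bbbk[z_1,\dots,z_{s-1}]\otimes N$, with $z_i$ acting as $t_i$ for $i\ge s$. For $s=r+1$ this is $A$. The complex $K^{(s)}$ is the mapping cone of $\theta_s$ on $K^{(s+1)}$, so up to shifts of the grading there is a long exact sequence
$$H_j(K^{(s+1)})\to H_j(K^{(s)})\to H_{j-1}(K^{(s+1)})\xrightarrow{\pm\theta_s}H_{j-1}(K^{(s+1)}).$$
For $j\ge2$ the neighbors vanish. For $j=1$, $H_1(K^{(s)})$ is the kernel of $z_s-t_s$ on $N[z_1,\dots,z_s]$, which is zero: the leading coefficient in $z_s$ of a nonzero element survives. For $j=0$ we get $N[z_1,\dots,z_s]/(z_s-t_s)$. Substituting $t_s$ for $z_s$ kills the image of $z_s-t_s$, and $z_s^ip\equiv t_s^ip$ modulo this image, so the quotient is $N[z_1,\dots,z_{s-1}]$. At $s=1$ the quotient is $N$ with $z_i$ acting as $t_i$, that is, the module $N$. Exactness of $B_j$ is clear from its form. $\square$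

We now prove Theorem C in five steps. Let $n\ge2$.

**Step 1 (upset-dimension $\le n-1$ over $\mathbb Z^n$).** Let $N$ be finitely encoded over $\mathbb Z^n=\mathbb Z^2\times\mathbb Z^r$, $r=n-2$. Each $N_c$, $c\in\mathbb Z^r$, is a finitely encoded $\mathbb Z^2$-module, encoded by the restriction of the encoding map. By functoriality $c\mapsto G_i(N_c)$ with the maps $G_i(t_l)$ is a $\mathbb Z^2\times\mathbb Z^r$-module $G_i(N_\bullet)$ for $i=0,1$, and $0\to G_1(N_\bullet)\to G_0(N_\bullet)\to N\to0$ is exact. Applying the exact functors $B_j$ we get short exact sequences of complexes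
$$0\to B_\bullet(G_1(N_\bullet))\to B_\bullet(G_0(N_\bullet))\to B_\bullet(N)\to0.$$
So the total complex of $B_\bullet(G_1(N_\bullet))\to B_\bullet(G_0(N_\bullet))$, with $B_j(G_0(N_\bullet))\oplus B_{j-1}(G_1(N_\bullet))$ in degree $j$, has the homology of $B_\bullet(N)$, which by Lemma 13 is $N$ in degree $0$. It is a resolution of $N$ of length at most $r+1=n-1$. Its terms are direct sums of modules $G_i(N_c)\boxtimes\Bbbk[{\uparrow}c']$. Here $G_i(N_c)$ is a direct sum of modules $\Bbbk[U]$, by construction for $i=0$ and by Proposition 12 for $i=1$. So the terms are direct sums of $\Bbbk[U\times{\uparrow}c']$, and $U\times{\uparrow}c'$ is an upset of $\mathbb Z^n$. By Lemma 1 this is an upset resolution.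

**Step 2 (the bound $n-1$ is attained, by a grid-encoded module, over $\mathbb Z^n$ and $\mathbb R^n$).** Put $m=n+1\ge3$. Lemma 6 embeds $S_{n+1}$ as a full subposet of $\mathbb Z^n$ or $\mathbb R^n$. By Lemma 3 extend the module $N$ of Section 1 to a finitely encoded module $M$. By Lemma 2 and Proposition 5, $M$ has upset-dimension $\ge m-2=n-1$. It is grid-encoded: $M=\pi^*H$ with $\pi(q)=\{\sigma:f(\sigma)\preceq q\}$, and as all $f_i(\sigma)\in\{0,1,2,3\}$, the condition $f_i(\sigma)\le q_i$ is equivalent to $f_i(\sigma)\le\rho_i(q_i)$, where $\rho_i(q_i)=\max(-1,\min(3,\lfloor q_i\rfloor))$. So $\pi$ factors as $\mathcal Q\xrightarrow{\rho}\{-1,0,1,2,3\}^n\xrightarrow{\bar\pi}\mathcal D$ with $\bar\pi$ monotone, and $M=\rho^*(\bar\pi^*H)$ with $\bar\pi^*H$ finite-dimensional.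

**Step 3 (downset-dimension $\le n$ over $\mathbb Z^n$).** Use Lemma 13 with $w=0$, $r=n$. The terms $N_c\otimes\Bbbk[{\uparrow}(c+e_T)]$ are projective, so every $\mathbb Z^n$-module has a projective resolution of length $n$, and $\operatorname{Ext}^{n+1}$ vanishes identically. Given $M$, take an exact sequence $0\to M\to E^0\to\dots\to E^{n-1}\to C\to0$ with $E^i$ injective. By dimension shifting $\operatorname{Ext}^1(-,C)\cong\operatorname{Ext}^{n+1}(-,M)=0$, so $C$ is injective, and $M$ has an injective resolution of length $\le n$. Every $\mathbb Z^n$-graded injective $\Bbbk[x_1,\dots,x_n]$-module is a direct sum of modules $\Bbbk[a+\mathbb ZF-\mathbb N^n]$, $F$ a face of $\mathbb N^n$ (Goto–Watanabe, *On graded rings II ($\mathbb Z^n$-graded rings)*, 1978; Miller–Sturmfels, *Combinatorial Commutative Algebra*, Ch. 11). The sets $a+\mathbb ZF-\mathbb N^n$ are downsets. With Lemma 1 this is a downset resolution of length $\le n$.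

Steps 1 and 2 show that the maximal upset-dimension over $(\mathbb Z^n,\mathbb N^n)$ is exactly $n-1$. With Step 3 the indicator-dimension is $n-1$ or $n$. This proves part 1.

**Step 4 (modules over a finite box).** Let $B=C_1\times\dots\times C_n$ be a product of finite chains, viewed as a box in $\mathbb Z^n$, and $H$ a finite-dimensional $B$-module. Pull $H$ back along the coordinatewise clamping retraction $\mathbb Z^n\to B$. The result is finitely encoded and restricts to $H$ on $B$. Take its upset resolution of length $\le n-1$ from Step 1 and restrict it to $B$ (Lemma 2). So $H$ has a resolution of length $\le n-1$ by direct sums of upset modules of $B$.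

For downsets we dualize, and now finiteness rescues the argument that was stuck at the start of Section 8. The dual $H^*$, $(H^*)_b=(H_b)^*$, is a finite-dimensional module over $B^{op}$, again a product of finite chains. Resolve it over $B^{op}$ by direct sums of upset modules in length $\le n-1$ and dualize. Upsets of $B^{op}$ are downsets of $B$, so we get an exact complex $0\to H\to E^0\to\dots\to E^{n-1}\to0$ whose terms are products $\prod_\lambda\Bbbk[D_\lambda]$ with $D_\lambda$ downsets of $B$. As $B$ has only finitely many downsets, such a product is $\bigoplus_D\Bbbk^{\Lambda_D}\otimes\Bbbk[D]$, where $\Lambda_D=\{\lambda:D_\lambda=D\}$. Each vector space $\Bbbk^{\Lambda_D}$ has a basis, so this is a direct sum of downset modules.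

**Step 5 (grid-encoded modules).** Let $\mathcal Q=\mathbb Z^n$ or $\mathbb R^n$ with the orthant, and $M=\rho^*H$ with $\rho:\mathcal Q\to B$ as in the definition of grid-encoded. The functor $\rho^*$ is exact, and $\rho^*\Bbbk[U]=\Bbbk[\rho^{-1}(U)]$, $\rho^*\Bbbk[D]=\Bbbk[\rho^{-1}(D)]$, which are upset and downset modules or $0$. So the complexes of Step 4 pull back to resolutions of $M$ of length $\le n-1$ by direct sums of upset modules and of downset modules. Their differentials have connected components by Lemma 1. Hence $M$ has upset- and downset-dimension $\le n-1$. By Step 2 the value $n-1$ is attained by a grid-encoded module. In particular $\mathbb R^n$ has indicator-dimension $\ge n-1$. This proves part 2 and Theorem C. $\square$
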